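# One-Sided Decay of Fourier Coefficients on Sets of Uniqueness

## 1. Distributions, pseudo-functions, sets of uniqueness

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$ with normalized Lebesgue measure $dt/2\pi$. A distribution $S$ on $\mathbb T$ has Fourier coefficients $\widehat S(n)=\langle S,e^{-int}\rangle$, $n\in\mathbb Z$, and these have polynomial growth. Conversely every sequence of polynomial growth is the coefficient sequence of a distribution, with $\langle S,\varphi\rangle=\sum_n\widehat S(n)\widehat\varphi(-n)$ for $\varphi\in C^\infty(\mathbb T)$. In particular, if $\widehat S_k(n)\to\widehat S(n)$ for every $n$, with a bound $|\widehat S_k(n)|\le C(1+|n|)^M$ independent of $k$, then $\langle S_k,\varphi\rangle\to\langle S,\varphi\rangle$ by dominated convergence.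

**Support.** The support $K_S$ is the complement of the largest open set on which $S$ vanishes. If $\varphi\in C^\infty$ vanishes on a neighborhood of $K_S$, then $\langle S,\varphi\rangle=0$. Example: $\delta_0$ has support $\{0\}$ and all coefficients equal to $1$; its derivative $\delta_0^{(j)}$ has support $\{0\}$ and coefficients $(in)^j$.

**Products.** For $f\in C^\infty$, $fS$ is defined by $\langle fS,\varphi\rangle=\langle S,f\varphi\rangle$. Since the Fourier series of $f$ converges in $C^\infty$,
$$\widehat{fS}(m)=\langle S,fe^{-imt}\rangle=\sum_j\widehat f(j)\,\widehat S(m-j).\tag{1}$$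
If $f$ vanishes on a neighborhood of $K_S$, then $fS=0$. We write $\|f\|_A=\sum_n|\widehat f(n)|$, which is finite for smooth $f$. Example: for $f=e^{it}$, (1) says that multiplication by $e^{it}$ shifts the coefficients by one place.

**Pseudo-function.** A distribution $S$ is a pseudo-function if $\widehat S(n)\to0$ as $|n|\to\infty$. Example: every $L^1$ function is one, by the Riemann–Lebesgue lemma. The measure $\delta_0$ is not.

**Set of uniqueness.** A compact set $K\subset\mathbb T$ is a $\mathcal U$-set if it supports no nonzero pseudo-function. Here "$K$ supports $S$" means $K_S\subset K$. Example: $\{0\}$ is a $\mathcal U$-set, because a distribution supported there is a finite sum $\sum_jc_j\delta_0^{(j)}$, its coefficients form a polynomial $\sum_jc_j(in)^j$ in $n$, and a polynomial that tends to $0$ is $0$. On the other hand, a compact set of positive Lebesgue measure is not a $\mathcal U$-set, since its indicator function is a nonzero pseudo-function.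

**A fact on boundary zeros.** We shall use the following several times.

**Fact 1.** Let $G$ be continuous on $\{\operatorname{Im}s\le0\}$, analytic on $\{\operatorname{Im}s<0\}$, and zero on a real interval. Then $G\equiv0$.

*Proof.* Around an interior point of the interval take a disc that meets $\mathbb R$ inside the interval, and extend $G$ to the upper half of this disc by $0$. The extension is continuous on the disc and analytic off the real axis, so it is analytic by Morera's theorem. It vanishes on the upper half, hence on the whole disc, and then $G\equiv0$ by the identity theorem. $\square$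

Example: let $g$ be continuous on the closed unit disc, analytic inside, and zero on an arc of the circle. Then $G(s)=g(e^{-is})$ satisfies the hypotheses, because $|e^{-is}|=e^{\operatorname{Im}s}$. So $g\equiv0$.

## 2. $H$-sets, $H^{(d)}$-sets, and gauges

**$H$-set.** A compact $K\subset\mathbb T$ is an $H$-set if there are a nonempty open arc $I$ and integers $n_k\to\infty$ with $n_kt\notin I$ for all $t\in K$ and all $k$.

*Example.* Let $K$ be the ternary Cantor set $\{2\pi\sum_{j\ge1}\varepsilon_j3^{-j}:\varepsilon_j\in\{0,2\}\}$. Modulo $2\pi$, $3^kt\equiv2\pi\sum_{j\ge1}\varepsilon_{k+j}3^{-j}$, which lies in $[0,\tfrac{2\pi}3]\cup[\tfrac{4\pi}3,2\pi]$. So $n_k=3^k$ and $I=(\tfrac{2\pi}3,\tfrac{4\pi}3)$ work.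

**$H^{(d)}$-set.** A compact $K\subset\mathbb T$ is an $H^{(d)}$-set if there are a nonempty open $D\subset\mathbb T^d$ and $v_k\in\mathbb Z^d$, with $|a\cdot v_k|\to\infty$ for every $a\in\mathbb Z^d\setminus\{0\}$, such that $tv_k\notin D$ for all $t\in K$ and all $k$. An $H$-set is an $H^{(1)}$-set.

*Example with $d=2$.* Let $K$ consist of the $t=2\pi\sum_{j\ge1}\varepsilon_j2^{-j}$, $\varepsilon_j\in\{0,1\}$, such that for every $k\ge1$ at least one of $\varepsilon_{k^2},\varepsilon_{k^2+k}$ equals $1$. It is compact, as a continuous image of a closed subset of $\{0,1\}^{\mathbb N}$. Let $v_k=(2^{k^2-1},2^{k^2+k-1})$ and $D=(0,\pi)^2$. Modulo $2\pi$, $2^{p-1}t\equiv2\pi(0.\varepsilon_p\varepsilon_{p+1}\dots)_2$, which lies in $[\pi,2\pi]$ when $\varepsilon_p=1$; hence $tv_k\notin D$ for $t\in K$. If $a=(x,y)$ with $y\ne0$, then $|a\cdot v_k|\ge2^{k^2-1}(|y|2^k-|x|)\to\infty$; if $y=0\neq x$, then $|a\cdot v_k|=|x|2^{k^2-1}\to\infty$.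

**Gauge.** A gauge is a nondecreasing $h:(0,\infty)\to(0,\infty)$ with $h(0+)=0$, and $\Lambda_h$ is the corresponding Hausdorff measure. All we need is this: if for every $\delta>0$ the set $K$ is covered by finitely many arcs of lengths $\ell\le\delta$ with $\sum h(\ell)\le\delta$, then $\Lambda_h(K)=0$. Example: with $h(x)=x$, the Cantor set above is covered by $2^n$ arcs of length $2\pi3^{-n}$, with $h$-sum $2\pi(2/3)^n\to0$, so $\Lambda_h(K)=0$. A gauge such as $h(x)=1/\log(e+1/x)$ tends to $0$ much more slowly, and $\Lambda_h(K)=0$ then says much more.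

## 3. One-sided against two-sided decay

The following question is taken from Gady Kozma and Alexander Olevskii, "Singular distributions and symmetry of the spectrum", arXiv:1301.2636 (2013).

**Question.** Let a compact set $K\subset\mathbb T$ support a nonzero distribution $S$ with $\widehat S(n)\to0$ as $n\to+\infty$. Does $K$ support a nonzero distribution $S'$ with $\widehat{S'}(n)\to0$ as $|n|\to\infty$? In other words: can a $\mathcal U$-set support a nonzero $S$ with $\widehat S(n)\to0$ as $n\to+\infty$?

We look first at three easy cases.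

*Sets of positive measure.* Here $S'=1_K$ works. So only null sets matter.

*Measures.* A theorem of Rajchman says that if the coefficients of a complex measure are $o(1)$ as $n\to+\infty$, then they are also $o(1)$ as $n\to-\infty$. So if $S$ is a measure, $S'=S$ works. Any $S$ that answers the second form of the question with "yes" must be a genuine distribution.

*Finite sets.* Let $K=\{t_1,\dots,t_p\}$ and let $S$, supported on $K$, satisfy $\widehat S(n)\to0$ as $n\to+\infty$. Then $S$ is a finite sum of derivatives of point masses at the $t_l$. Let $T(t)=\prod_{l\ge2}(e^{it}-e^{it_l})^M$ with $M$ larger than the orders of these derivatives. The coefficients of $TS$ are finite combinations of shifts of $\widehat S$, so they still tend to $0$ at $+\infty$. But $TS$ is supported at $t_1$, so $\widehat{TS}(n)=q(n)e^{-int_1}$ with a polynomial $q$. Hence $q=0$ and $TS=0$. Since $T\ne0$ near $t_1$, $S$ vanishes near $t_1$. The same argument at each $t_l$ gives $S=0$: a finite set supports no such nonzero $S$, even with one-sided decay.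

Despite these cases, one-sided decay is possible on a $\mathcal U$-set. Throughout, $\omega:\mathbb N\to(0,\infty)$ is nondecreasing and unbounded. Replacing $\omega(n)$ by $\min(\omega(n),n)$, which is again nondecreasing and unbounded and only strengthens the conclusions, we may and do assume $\omega(n)\le n$.

**Theorem 1.** For every $\omega$ there are an $H$-set $K$ (hence a $\mathcal U$-set) and a distribution $S\ne0$ supported on $K$ with
$$\sum_{n\ge0}|\widehat S(n)|^2<\infty,\qquad|\widehat S(-n)|\le\omega(n)\quad(n\ge1).$$

**Theorem 2.** For every $\omega$ and every gauge $h$ there are an $H$-set $K$ with $\Lambda_h(K)=0$ and a distribution $S\ne0$ supported on $K$ with $\widehat S(n)\to0$ as $n\to+\infty$ and $|\widehat S(-n)|\le\omega(n)$ for $n\ge1$.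

**Theorem 3.** Let $K$ be a compact set contained in a countable union of closed sets $K_i$, where $K_i$ is an $H^{(d_i)}$-set. If $S$ is supported on $K$, $\widehat S$ is bounded, and $\widehat S(n)\to0$ as $n\to+\infty$, then $S=0$.

Theorem 1 answers the question. Its $K$ supports a nonzero $S$ with $\widehat S(n)\to0$ as $n\to+\infty$, but being a $\mathcal U$-set it supports no nonzero $S'$ with two-sided decay. Theorem 3 shows that for $H$-sets the growth threshold is exact: for a nonzero $S$ with $\widehat S(n)\to 0$ at $+\infty$, boundedness as $n\to-\infty$ is impossible, while any prescribed unbounded nondecreasing rate can be respected by a suitable $H$-set. We do not decide whether Theorem 3 holds for all $\mathcal U$-sets.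

## 4. Rajchman's argument on $H$-sets, and the terms $\widehat S(m-jn_k)$ with $j>0$

The words "hence a $\mathcal U$-set" in Theorem 1 rest on the following lemma.

**Lemma 0 (Rajchman).** Every $H$-set is a $\mathcal U$-set.

*Proof.* Let $S$ be a pseudo-function supported on an $H$-set $K$ with data $I$, $n_k$. Take $\varphi\in C_c^\infty(I)$ with $\widehat\varphi(0)=1$. The set $\{t:n_kt\in\operatorname{supp}\varphi\}$ is closed and disjoint from $K$, so $t\mapsto\varphi(n_kt)$ vanishes near $K$ and $\varphi(n_k\cdot)S=0$. The function $\varphi(n_kt)=\sum_j\widehat\varphi(j)e^{ijn_kt}$ has coefficient $\widehat\varphi(j)$ at frequency $jn_k$, so (1) gives, for every $m$,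
$$0=\widehat S(m)+\sum_{j\ne0}\widehat\varphi(j)\,\widehat S(m-jn_k).\tag{2}$$
For each $j\ne0$, $\widehat S(m-jn_k)\to0$ as $k\to\infty$. Since $\widehat S$ is bounded and $\widehat\varphi\in\ell^1$, dominated convergence shows that the sum tends to $0$. So $\widehat S(m)=0$ for all $m$. $\square$

A sensible first attempt is to run this with decay only at $+\infty$. The terms of (2) with $j<0$ involve $\widehat S(m+|j|n_k)$ and cause no trouble. The terms with $j>0$ involve $\widehat S(m-jn_k)$, far out on the negative side, where nothing is known. This is the point at which the argument stops.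

Can $\varphi$ be chosen with $\widehat\varphi(j)=0$ for all $j>0$? No. For such a $\varphi$, the function $\varphi(-s)=\sum_{l\ge0}\widehat\varphi(-l)e^{ils}$ of a real variable has only frequencies of one sign, so its argument can be moved into a half-plane: $G(s)=\sum_{l\ge0}\widehat\varphi(-l)e^{-ils}$ is continuous on $\{\operatorname{Im}s\le0\}$, analytic inside, and equals $\varphi(s)$ for real $s$, but only after checking the sign of the exponent, and indeed $\varphi(s)=\sum_{l\ge0}\widehat\varphi(-l)e^{-ils}$. We may assume $I\ne\mathbb T$ (otherwise $K=\emptyset$), so $\varphi$ vanishes on an arc, and Fact 1 forces $\varphi=0$.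

If $\widehat S$ is bounded, however, the argument can be rescued: we do not discard the bad terms, we take their limits. Here is this step for an $H$-set, which is the case $d=1$ of Theorem 3.

**Bounded coefficients on an $H$-set.** Let $S$ be supported on an $H$-set, with $\widehat S$ bounded and $\widehat S(n)\to0$ as $n\to+\infty$. Fix $m$. By a diagonal argument pass to a subsequence along which $\tau(j)=\lim_k\widehat S(m-jn_k)$ exists for every $j\in\mathbb Z$. Then $\tau$ is bounded, $\tau(0)=\widehat S(m)$, and $\tau(j)=0$ for $j<0$. The identity $\sum_j\widehat\varphi(j)\widehat S(m-jn_k)=0$ holds for every $\varphi\in C_c^\infty(I)$, and dominated convergence gives $\sum_{j\ge0}\widehat\varphi(j)\tau(j)=0$. Now fix one $\varphi$ and use its translates $\varphi(\cdot-s)$, which stay in $C_c^\infty(I)$ for $|s|<s_0$ and have coefficients $\widehat\varphi(j)e^{-ijs}$: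
$$G(s)=\sum_{j\ge0}\widehat\varphi(j)\tau(j)e^{-ijs}=0\qquad(|s|<s_0).$$
For $\operatorname{Im}s\le0$ and $j\ge0$ we have $|e^{-ijs}|\le1$, so $G$ is continuous on $\{\operatorname{Im}s\le0\}$ and analytic inside. Fact 1 gives $G\equiv0$. Letting $y\to+\infty$ in $G(-iy)=\sum_{j\ge0}\widehat\varphi(j)\tau(j)e^{-jy}=0$, we get $\widehat\varphi(0)\tau(0)=0$. With $\widehat\varphi(0)=1$ this says $\widehat S(m)=0$.

The passage to the limit used the boundedness of $\widehat S$ on the negative side. Without it neither the limits $\tau(j)$ nor the domination is available. So the place to look for a counterexample is clear: an $S$ on an $H$-set whose coefficients are unbounded at $-\infty$, growing as slowly as we like.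

## 5. The jump of an analytic function, and what a point mass gives

We now look for $S$ by complex analysis. Let $F$ be analytic on $\widehat{\mathbb C}\setminus K$, with
$$F(z)=\sum_{n\ge0}a_nz^n\quad(|z|<1),\qquad F(z)=\sum_{n\ge0}b_nz^{-n}\quad(|z|>1).$$
The two expansions continue each other across $\mathbb T\setminus K$. So the "jump" $F(re^{it})-F(r^{-1}e^{it})$ tends to $0$ there as $r\to1^-$, and its limit should be a distribution supported on $K$ with coefficients $a_n$ at $n\ge1$ and $-b_n$ at $-n\le-1$. The one-sided conditions on $S$ become size conditions on $F$: bounded inside the disc, slowly growing outside.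

Such asymmetric functions come from exponentials. Let $\mu$ be a probability measure on $\mathbb T$ with $\operatorname{supp}\mu\subset K$, and put
$$F(z)=\exp\Big(-\int\frac{e^{it}+z}{e^{it}-z}\,d\mu(t)\Big),\qquad z\in\widehat{\mathbb C}\setminus\operatorname{supp}\mu.\tag{3}$$
For $|\zeta|=1$, $\operatorname{Re}\frac{\zeta+z}{\zeta-z}=\frac{1-|z|^2}{|\zeta-z|^2}$. Write $P[\mu](z)=\int\frac{1-|z|^2}{|e^{it}-z|^2}d\mu(t)$ for $|z|<1$. Then
$$|F(z)|=e^{-P[\mu](z)}\le1\quad(|z|<1).\tag{4}$$
For $|z|>1$ put $z^*=1/\bar z$. Since $|\zeta-z^*|=|\bar z\zeta-1|/|z|=|\bar z-\bar\zeta|/|z|$, we have $|\zeta-z|=|z||\zeta-z^*|$, so $\frac{1-|z|^2}{|\zeta-z|^2}=-\frac{1-|z^*|^2}{|\zeta-z^*|^2}$ and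
$$|F(z)|=e^{P[\mu](z^*)}\quad(|z|>1).\tag{5}$$
The kernel in (3) equals $1$ at $z=0$ and $-1$ at $z=\infty$, so $F(0)=e^{-1}$ and $F(\infty)=e$.

*A point mass fails.* For $\mu=\delta_0$ we get $F(z)=\exp(-\frac{1+z}{1-z})$, and $|F(1/r)|=\exp(\frac{1+r}{1-r})$. The $b_n$ cannot have polynomial growth, since then $|F(1/r)|\le\sum|b_n|r^n$ would be at most a power of $1/(1-r)$ for $r$ near $1$. So no distribution results, in agreement with the finite-set case of Section 3.

The lesson is quantitative. By (5), slow growth of $b_n$ requires $P[\mu]$ to grow very slowly at the circle, so $\mu$ must be almost as spread out as Lebesgue measure, for which $P\equiv1$. At the same time $\operatorname{supp}\mu$ must be an $H$-set. We reconcile the two by fixing one binary digit to be $1$ at very sparse positions: each fixed digit creates a gap condition $n_kt\notin(0,\pi)$ and costs only a factor $2$ in the density.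

## 6. Sparse fixed digits: proof of Theorem 1

**Step 1: the set.** This step builds the $H$-set. Let $C_0=(1+2\pi)^2$. Since $\omega$ is nondecreasing and unbounded, we can choose integers $2\le m_1<m_2<\cdots$ with $m_{k+1}>m_k+1$ and
$$\omega(2^{m_k-1})\ge4\exp(C_02^k)\qquad(k\ge1).\tag{6}$$
Let $K$ be the set of $t=2\pi\sum_{j\ge1}\varepsilon_j2^{-j}$ with $\varepsilon_j\in\{0,1\}$ and $\varepsilon_{m_k}=1$ for all $k$. It is a continuous image of a compact product, hence compact. Put $n_k=2^{m_k-1}$. In $n_kt=2\pi\sum_j\varepsilon_j2^{m_k-1-j}$ the terms with $j\le m_k-1$ are multiples of $2\pi$, so for $t\in K$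
$$n_kt\equiv2\pi\,(0.\varepsilon_{m_k}\varepsilon_{m_k+1}\dots)_2\in[\pi,2\pi],$$
because $\varepsilon_{m_k}=1$. Thus $n_kt\notin(0,\pi)$, and $K$ is an $H$-set; by Lemma 0 it is a $\mathcal U$-set.

**Step 2: the measure.** This step measures how far $\mu$ is from Lebesgue measure. Let $\mu$ be the law of $t$ when $\varepsilon_{m_k}=1$ for all $k$ and the other digits are independent fair coins. Then $\operatorname{supp}\mu\subset K$. As $m_{k+1}>m_k+1$, there are infinitely many free digits. Hence every digit sequence has probability $0$; a point of $\mathbb T$ has at most two expansions, so $\mu$ has no atoms. Let $\kappa(j)=\#\{k:m_k\le j\}$, and let $Q=[2\pi a2^{-j},2\pi(a+1)2^{-j})$ be a dyadic cell of level $j$. Up to an event of probability $0$ (sequences ending in all $1$'s), $t\in Q$ means that the first $j$ digits are those of $a$. Among these $j$ digits, $j-\kappa(j)$ are free, so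
$$\mu(Q)\le2^{-(j-\kappa(j))}=2^{\kappa(j)}|Q|,\tag{7}$$
where $|Q|=2^{-j}$ is normalized length.

**Step 3: the Poisson integral.** This step turns (7) into a bound for $P[\mu]$. *Claim:* if $|z|<1$ and $1-|z|\ge2^{-j}$, then
$$P[\mu](z)\le C_02^{\kappa(j)}.\tag{8}$$
Let $s,t$ lie in one cell of level $j$. Then $|e^{is}-e^{it}|\le2\pi2^{-j}$, and $|e^{it}-z|\ge1-|z|\ge2^{-j}$, so
$$|e^{is}-z|\le|e^{it}-z|+2\pi2^{-j}\le(1+2\pi)|e^{it}-z|.$$
Hence on each cell the supremum of the Poisson kernel $t\mapsto\frac{1-|z|^2}{|e^{it}-z|^2}$ is at most $C_0$ times its infimum. Using (7),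
$$P[\mu](z)\le\sum_Q\mu(Q)\,C_0\inf_Q\frac{1-|z|^2}{|e^{it}-z|^2}\le C_02^{\kappa(j)}\sum_Q|Q|\inf_Q\frac{1-|z|^2}{|e^{it}-z|^2}\le C_02^{\kappa(j)}\int\frac{1-|z|^2}{|e^{it}-z|^2}\frac{dt}{2\pi}=C_02^{\kappa(j)}.$$

**Step 4: the coefficients of $F$.** Define $F$ by (3) with this $\mu$, and let $a_n$, $b_n$ be as in Section 5. This step bounds them. By (4) and Parseval on $|z|=r$, $\sum|a_n|^2r^{2n}\le1$ for $r<1$; so $\sum|a_n|^2\le1$.

For $n\ge2$ let $j\ge1$ satisfy $2^{j-1}<n\le2^j$, and let $r=1-2^{-j}$. From $b_n=\frac1{2\pi i}\oint F(z)z^{n-1}dz$ over $|z|=1/r$ we get $|b_n|\le r^{-n}\max_{|z|=1/r}|F|$. There $|z^*|=r$ and $1-|z^*|=2^{-j}$, so (5) and (8) give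
$$|b_n|\le r^{-n}\exp(C_02^{\kappa(j)})\le(1-2^{-j})^{-2^j}\exp(C_02^{\kappa(j)})\le4\exp(C_02^{\kappa(j)}).$$
The last inequality holds because $(1-1/N)^N$ increases with $N$ and equals $\frac14$ at $N=2$. If $\kappa(j)=k\ge1$, then $j\ge m_k$, so $n>2^{j-1}\ge2^{m_k-1}$, and (6) gives $|b_n|\le\omega(2^{m_k-1})\le\omega(n)$. If $\kappa(j)=0$, then $j<m_1$, which concerns only finitely many $n$. Thus $|b_n|\le\omega(n)$ for all large $n$.

**Step 5: the distribution.** This step passes from $F$ to $S$ and locates its support. Put
$$\widehat S(n)=a_n,\qquad\widehat S(0)=a_0-b_0=e^{-1}-e,\qquad\widehat S(-n)=-b_n\qquad(n\ge1).$$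
Since $\omega(n)\le n$, these have polynomial growth, so $S$ is a distribution; and $S\ne0$ because $\widehat S(0)\ne0$. As $r\to1^-$, $S$ is the distributional limit of
$$\sum_nr^{|n|}\widehat S(n)e^{int}=F(re^{it})-F(r^{-1}e^{it}).$$
Let $\varphi\in C^\infty$ have support disjoint from $\operatorname{supp}\mu$. On $\operatorname{supp}\varphi$ the right side tends to $0$ uniformly, because $F$ is analytic across $\mathbb T\setminus\operatorname{supp}\mu$. So $\langle S,\varphi\rangle=0$, and $S$ is supported on $\operatorname{supp}\mu\subset K$. Finally, $|\widehat S(-n)|\le\omega(n)$ fails for at most finitely many $n$, and $\omega>0$, so multiplying $S$ by a small positive constant gives it for all $n\ge1$. $\square$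

*Remark: this $K$ cannot be too small.* Put $g(\ell)=2^{1+\kappa(j)-j}$ for $2\pi2^{-j-1}<\ell\le2\pi2^{-j}$, $j\ge1$, and $g(\ell)=g(\pi)$ for $\ell>\pi$. Since $\kappa$ increases by at most $1$ at each step and there are infinitely many free digits, $g$ is a gauge. An arc of length $\ell\le2\pi2^{-j}$ meets at most two cells of level $j$, so by (7) its $\mu$-measure is at most $g(\ell)$ when $\ell$ is in the $j$-th range. Any cover of $K$ by short arcs therefore satisfies $\sum g(\ell)\ge\mu(K)=1$. To reach arbitrary gauges, as in Theorem 2, we need a different construction.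

## 7. Products of smooth functions: proof of Theorem 2

The plan is to multiply smooth functions, $S_k=S_{k-1}(t)\,\rho_k(t)\,P_k(n_kt)$, starting from $S_0=1$. The factor $\rho_k$ makes the support small and hardly changes any Fourier coefficient. The factor $P_k(n_kt)$ vanishes where $n_kt\in(0,\pi)$, which makes the final set an $H$-set.

The second factor cannot be harmless at every frequency. Suppose $P$ vanishes on an arc $I$ and $\widehat P(0)=1$. For $\varphi\in C_c^\infty(I)$ with $\widehat\varphi(0)=1$ we have $0=\int P\varphi\,\frac{dt}{2\pi}=1+\sum_{j\ne0}\widehat P(j)\widehat\varphi(-j)$, so $\sup_{j\ne0}|\widehat P(j)|\ge1/\sum_{j\ne0}|\widehat\varphi(j)|$, a fixed positive number. But $P$ can be harmless on one side, with all the damage at negative frequencies; placing that damage very far out, where $\omega$ is already large, pays for it.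

**Lemma A.** For every $\delta\in(0,1)$ and gauge $h$ there is $\rho\in C^\infty(\mathbb T)$ with $\widehat\rho(0)=1$ and $|\widehat\rho(j)|\le\delta$ for $j\ne0$, whose support is covered by finitely many arcs of lengths $\ell\le\delta$ with $\sum h(\ell)\le\delta$.

*Proof.* One bump on a tiny arc has small support but low-frequency coefficients near $1$. We average bumps at $N$ very different scales, so that each frequency sees only one of them at full size.

Let $N\ge2/\delta$ be an integer and $q_1=1$. Given $q_i$, choose $\ell_i\in(0,\delta]$ with $q_ih(\ell_i/q_i)\le\delta/N$, possible because $h(0+)=0$. Choose a smooth $\theta_i\ge0$ of mean $1$ supported in an arc of length $\ell_i$. Then choose an integer $q_{i+1}>q_i$ with $|\widehat\theta_i(l)|\le\delta/2$ for $|l|\ge q_{i+1}/q_i$. Put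
$$\rho(t)=\frac1N\sum_{i=1}^N\theta_i(q_it).$$
The $j$-th coefficient of $\theta_i(q_it)$ is $\widehat\theta_i(j/q_i)$ if $q_i\mid j$ and $0$ otherwise; also $|\widehat\theta_i|\le1$. So $\widehat\rho(0)=1$. For $j\ne0$ let $i_0\le N$ be maximal with $q_{i_0}\le|j|$; it exists as $q_1=1$. If $i>i_0$, then $0<|j|<q_i$, so $q_i\nmid j$ and the contribution is $0$. If $i<i_0$, then $|j|\ge q_{i_0}\ge q_{i+1}$, so the $i$-th coefficient is at most $\delta/2$ in modulus. For $i=i_0$ it is at most $1$. Altogether $|\widehat\rho(j)|\le\frac1N+\frac\delta2\le\delta$.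

The support of $\theta_i(q_it)$ lies in $q_i$ arcs of length $\ell_i/q_i\le\delta$. The total $h$-sum is $\sum_{i=1}^Nq_ih(\ell_i/q_i)\le N\cdot\delta/N=\delta$. $\square$

**Lemma B.** Let $I=(0,\pi)$. For every $\varepsilon>0$ there is $P\in C^\infty(\mathbb T)$ with $P=0$ on $I$, $\widehat P(0)=1$ and $|\widehat P(j)|\le\varepsilon$ for all $j>0$.

*Proof.* Let $V=\{\varphi\in C^\infty(\mathbb T):\varphi|_I=0\}$ and $M=\{(\widehat\varphi(j))_{j\ge0}:\varphi\in V\}$, a subspace of $\ell^1(\mathbb Z_{\ge0})$. It suffices that $(1,0,0,\dots)$ lies in the $\ell^1$-closure of $M$. Indeed, put $\varepsilon'=\varepsilon/(1+\varepsilon)$; if $\varphi\in V$ satisfies $|\widehat\varphi(0)-1|\le\varepsilon'$ and $|\widehat\varphi(j)|\le\varepsilon'$ for $j>0$, then $P=\varphi/\widehat\varphi(0)$ has $|\widehat P(j)|\le\varepsilon'/(1-\varepsilon')=\varepsilon$ for $j>0$.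

The dual of $\ell^1$ is $\ell^\infty$. So by Hahn–Banach it is enough to show: if $(c_j)_{j\ge0}$ is bounded and $\sum_{j\ge0}c_j\widehat\varphi(j)=0$ for all $\varphi\in V$, then $c_0=0$. Take $\psi\in C^\infty$ supported in $[\frac{5\pi}4,\frac{7\pi}4]$ with $\widehat\psi(0)=1$. For $|s|\le\pi/4$ the translate $\psi(\cdot-s)$ is supported in $[\pi,2\pi]$, so it lies in $V$, and
$$\sum_{j\ge0}c_j\widehat\psi(j)e^{-ijs}=0\qquad(|s|\le\pi/4).$$
Thus $g(z)=\sum_{j\ge0}c_j\widehat\psi(j)z^j$, continuous on the closed disc and analytic inside, vanishes on an arc. By the example after Fact 1, $g\equiv0$, and $c_0=c_0\widehat\psi(0)=g(0)=0$. $\square$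

**Step 1: one stage of the construction.** This step defines $S_k$ from $S_{k-1}$. Let $S_0=1$, $n_0=1$ and $\eta_k=2^{-k-3}$. Suppose $S_{k-1}\in C^\infty$ is given.

(a) Choose $\rho_k$ by Lemma A with $\delta_k\in(0,1)$ such that $\delta_k\le2^{-k}$ and $\delta_k\|S_{k-1}\|_A\le\eta_k$. Put $f_k=S_{k-1}\rho_k$. Since $\widehat\rho_k(0)=1$, formula (1) gives for all $m$
$$|\widehat f_k(m)-\widehat S_{k-1}(m)|=\Big|\sum_{j\ne0}\widehat\rho_k(j)\widehat S_{k-1}(m-j)\Big|\le\delta_k\|S_{k-1}\|_A\le\eta_k.\tag{9}$$

(b) Choose $P_k$ by Lemma B with $\varepsilon_k>0$ such that $\varepsilon_k\|f_k\|_A\le\eta_k/2$. Let $p_k=\sup_j|\widehat P_k(j)|$ and $B_k=p_k\|f_k\|_A$. These numbers are fixed before $n_k$ is chosen. Now choose an integer $n_k>n_{k-1}$ so large that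
$$p_k\sum_{l\ge n_k/2}|\widehat f_k(l)|\le\eta_k/2,\qquad\omega(\lfloor n_k/2\rfloor)\ge\tfrac14+B_1+\dots+B_k.\tag{10}$$
Put $S_k(t)=f_k(t)P_k(n_kt)$.

**Step 2: the change in the coefficients.** This step bounds $\widehat S_k-\widehat S_{k-1}$. By (1),
$$\widehat S_k(m)-\widehat f_k(m)=\sum_{j\ne0}\widehat P_k(j)\widehat f_k(m-jn_k).$$
For every $m$, the terms with $j>0$ contribute at most $\varepsilon_k\|f_k\|_A\le\eta_k/2$. If $m\ge-n_k/2$ and $j<0$, then $m-jn_k\ge n_k/2$, and these indices are distinct for distinct $j$. So those terms contribute at most $p_k\sum_{l\ge n_k/2}|\widehat f_k(l)|\le\eta_k/2$. For arbitrary $m$ the whole sum is at most $p_k\|f_k\|_A=B_k$. With (9),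
$$|\widehat S_k(m)-\widehat S_{k-1}(m)|\le\begin{cases}2\eta_k,&m\ge-n_k/2,\\ \eta_k+B_k,&m<-n_k/2.\end{cases}\tag{11}$$

**Step 3: the limit coefficients.** This step defines $\widehat S$ and checks all the required bounds. Note $\sum_{k\ge1}2\eta_k=\frac14$. For fixed $m$, $n_k\to\infty$ puts us in the first case of (11) for all large $k$, so $\widehat S_k(m)$ converges to some $\widehat S(m)$.

On $m\ge0$ the convergence is uniform, and each $\widehat S_k(m)\to0$ as $m\to+\infty$ because $S_k$ is smooth. Hence $\widehat S(m)\to0$ as $m\to+\infty$. Also $|\widehat S(0)-1|\le\frac14$, so $\widehat S(0)\neq0$.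

Let $n\ge1$. Since $\widehat S_0(-n)=0$, summing (11) shows that all $|\widehat S_k(-n)|$, and so $|\widehat S(-n)|$, are at most
$$\tfrac14+\sum_{k:\,n_k<2n}B_k.\tag{12}$$
If some $k$ has $n_k<2n$, let $\kappa$ be the largest one. Then $n>n_\kappa/2$, and by (10) the bound (12) is at most $\omega(\lfloor n_\kappa/2\rfloor)\le\omega(n)$. Otherwise $n\le n_1/2$, which concerns finitely many $n$, and the bound is $\frac14$. So $|\widehat S(-n)|\le\omega(n)$ for all large $n$, and for all $n\ge1$ after multiplying $S$ by a small positive constant.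

**Step 4: the support.** This step shows that $S$ lives on a set with the required properties. The bounds on $\widehat S_k$ are polynomial uniformly in $k$: at most $\frac54$ for $m\ge0$, and at most $\max(\frac14,\omega(n))\le n$ at $m=-n$. So $\widehat S$ is the coefficient sequence of a distribution $S\ne0$, and $S_k\to S$ as distributions.

Since $S_k$ is a multiple of $S_{k-1}$, the compact sets $\operatorname{supp}S_k$ decrease. Let $K=\bigcap_k\operatorname{supp}S_k$. If $\operatorname{supp}\varphi\cap K=\emptyset$, then by compactness $\operatorname{supp}\varphi\cap\operatorname{supp}S_k=\emptyset$ for all large $k$. So $\langle S_k,\varphi\rangle=0$ for these $k$, and $\langle S,\varphi\rangle=0$. Thus $S$ is supported on $K$.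

The function $P_k(n_kt)$, and with it $S_k$, vanishes on the open set $\{t:n_kt\in I\}$. So $\operatorname{supp}S_k$ does not meet this set, and neither does $K$. As this holds for every $k$, $K$ is an $H$-set with arc $I=(0,\pi)$ and integers $n_k$. Finally $K\subset\operatorname{supp}\rho_k$, which for every $k$ is covered by finitely many arcs of lengths at most $\delta_k\le2^{-k}$ with $h$-sum at most $2^{-k}$. Hence $\Lambda_h(K)=0$. $\square$

## 8. Bounded coefficients on $H^{(d)}$-sets: proof of Theorem 3

In Section 4 the case of one $H$-set used that the surviving indices satisfy $j\ge0$, so that translation by $s$ extends to a half-plane. In $\mathbb Z^d$ the surviving indices $a$ are those with $a\cdot v_k\to+\infty$, and one real direction may not separate them from $0$. For the example of Section 2, $v_k/|v_k|\to(0,1)$, and this direction does not see any of the indices $(x,0)$. We treat such indices afterwards, with a second direction; here it is $(1,0)$. In general we use at most $d$ directions, one after another.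

**Step 1: reduction to a single $H^{(d)}$-set.** This step removes the countable union. Suppose $S\ne0$. The nonempty compact set $K_S$ is the union of the countably many closed sets $K_S\cap K_i$. By Baire's theorem there are $i$ and an open arc $J$ with $\emptyset\ne K_S\cap J\subset K_i$. As $J$ meets $K_S$, there is $\chi\in C_c^\infty(J)$ with $\langle S,\chi\rangle\ne0$, so $\chi S\ne0$. Now $\chi S$ is supported on $K_S\cap\operatorname{supp}\chi\subset K_i$. Its coefficients $\sum_j\widehat\chi(j)\widehat S(n-j)$ are bounded, and tend to $0$ as $n\to+\infty$ by dominated convergence. So it is enough to prove that $S=0$ when $K$ itself is an $H^{(d)}$-set, with data $D$, $v_k$; applied to $\chi S$ this gives a contradiction.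

**Step 2: passage to the limit.** This step is the analogue of the limits $\tau(j)$ in Section 4. Fix $m$. There are countably many $a\in\mathbb Z^d$, and $\widehat S$ is bounded. So by a diagonal argument we pass to a subsequence such that for every $a\ne0$ either $a\cdot v_k\to+\infty$ or $a\cdot v_k\to-\infty$, and for every $a$ the limit $\tau(a)=\lim_k\widehat S(m-a\cdot v_k)$ exists. Then $\tau$ is bounded and $\tau(0)=\widehat S(m)$. If $a\cdot v_k\to-\infty$, then $m-a\cdot v_k\to+\infty$ and $\tau(a)=0$. With
$$L=\{a\in\mathbb Z^d:a\cdot v_k\to+\infty\},$$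
$\tau$ vanishes off $L\cup\{0\}$.

Let $\varphi\in C_c^\infty(D)$, meaning a smooth function on $\mathbb T^d$ with compact support in $D$. The function $\varphi(tv_k)=\sum_a\widehat\varphi(a)e^{i(a\cdot v_k)t}$ is smooth in $t$. It vanishes near $K$, since $\{t:tv_k\in\operatorname{supp}\varphi\}$ is closed and disjoint from $K$. So its product with $S$ is $0$. Its $n$-th coefficient is $\sum_{a\cdot v_k=n}\widehat\varphi(a)$, and (1) gives $0=\sum_a\widehat\varphi(a)\widehat S(m-a\cdot v_k)$. As $\widehat\varphi\in\ell^1(\mathbb Z^d)$ and $\widehat S$ is bounded, dominated convergence yields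
$$\sum_{a\in\mathbb Z^d}\widehat\varphi(a)\tau(a)=0\qquad(\varphi\in C_c^\infty(D)).\tag{13}$$

**Step 3: a flag of subgroups.** This step produces the directions. Let $\Gamma_0=\mathbb Z^d$. Given a subgroup $\Gamma_i\ne\{0\}$ of $\mathbb Z^d$, let $W_i\subset\mathbb R^d$ be its real span and $w_k$ the orthogonal projection of $v_k$ to $W_i$. Then $a\cdot w_k=a\cdot v_k$ for $a\in\Gamma_i$; taking a nonzero such $a$, $|a\cdot w_k|\to\infty$, so $w_k\ne0$ for large $k$. Pass to a further subsequence with $w_k/|w_k|\to\alpha_{i+1}\in W_i$, $|\alpha_{i+1}|=1$, and put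
$$\Gamma_{i+1}=\{a\in\Gamma_i:a\cdot\alpha_{i+1}=0\}.$$
The span of $\Gamma_{i+1}$ lies in $\{w\in W_i:w\cdot\alpha_{i+1}=0\}$, which is a proper subspace of $W_i$ because $0\ne\alpha_{i+1}\in W_i$. So the dimension of the span drops at each stage, and $\Gamma_r=\{0\}$ for some $r\le d$. Passing to subsequences changes neither $\tau$ nor $L$. If $a\in\Gamma_i\cap L$, then $a\cdot w_k=a\cdot v_k>0$ for all large $k$; dividing by $|w_k|$ and letting $k\to\infty$,
$$a\cdot\alpha_{i+1}\ge0\qquad(a\in\Gamma_i\cap L).\tag{14}$$

**Step 4: induction along the flag.** This step reduces the sum (13) to the single term $a=0$. We show for $0\le i\le r$: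
$$\sum_{a\in\Gamma_i}\widehat\varphi(a)\tau(a)=0\qquad(\varphi\in C_c^\infty(D)).\tag{15}$$
For $i=0$ this is (13). Assume it for some $i<r$, let $\varphi\in C_c^\infty(D)$ and $\alpha=\alpha_{i+1}$. For small real $s$, the translate $\varphi(\cdot-s\alpha)$ belongs to $C_c^\infty(D)$ and has coefficients $\widehat\varphi(a)e^{-is\,a\cdot\alpha}$. So for some $s_0>0$
$$g(s)=\sum_{a\in\Gamma_i}\widehat\varphi(a)\tau(a)e^{-is\,a\cdot\alpha}=0\qquad(|s|<s_0).$$
In every nonzero term $a\in L\cup\{0\}$, hence $a\cdot\alpha\ge0$ by (14). For $\operatorname{Im}s\le0$ then $|e^{-is\,a\cdot\alpha}|=e^{(\operatorname{Im}s)\,a\cdot\alpha}\le1$. So the series converges uniformly, and $g$ extends to a bounded continuous function on $\{\operatorname{Im}s\le0\}$, analytic in the interior. By Fact 1, $g\equiv0$. For $y>0$,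
$$0=g(-iy)=\sum_{a\in\Gamma_i}\widehat\varphi(a)\tau(a)e^{-y\,a\cdot\alpha}.$$
As $y\to+\infty$, the terms with $a\cdot\alpha>0$ tend to $0$ and those with $a\cdot\alpha=0$ stay put. Dominated convergence gives $\sum_{a\in\Gamma_i,\,a\cdot\alpha=0}\widehat\varphi(a)\tau(a)=0$, which is (15) for $i+1$.

**Step 5: the conclusion.** For $i=r$, (15) reads $\widehat\varphi(0)\tau(0)=0$. Choosing $\varphi\ge0$ in $C_c^\infty(D)$, not identically zero, we have $\widehat\varphi(0)\ne0$, so $\widehat S(m)=\tau(0)=0$. As $m$ was arbitrary, $S=0$. $\square$
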